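# Sums along a random walk on the circle: an exact cocycle and the Diophantine exponent 2

Throughout, $e(x)=e^{2\pi i x}$, $\|x\|$ is the distance from $x$ to the nearest integer, and $\{x\}$ is the fractional part.

## 1. Inverting the tail sequence of an integer-valued step

Let $X$ be an integer-valued random variable with $\mathbb E|X|<\infty$. For $m\in\mathbb Z$ put
$$s_m(j)=\mathbf 1_{\{j<m\}}-\mathbf 1_{\{j<0\}},\qquad j\in\mathbb Z .$$
So $s_m$ is the indicator of $\{0,\dots,m-1\}$ if $m\ge 0$, and minus the indicator of $\{m,\dots,-1\}$ if $m<0$. Summing a geometric progression in each case gives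
$$e(m\theta)-1=(e(\theta)-1)\sum_j s_m(j)\,e(j\theta), \tag{1}$$
and directly from the definition,
$$s_{m+m'}(j)=s_m(j)+s_{m'}(j-m), \tag{2}$$
because $s_{m'}(j-m)=\mathbf 1_{\{j<m+m'\}}-\mathbf 1_{\{j<m\}}$.

**Definition (tail sequence).** Let $c_j=\mathbb E\,s_X(j)$. That is, $c_j=P(X>j)$ for $j\ge0$ and $c_j=-P(X\le j)$ for $j<0$. Since $\sum_j|s_X(j)|=|X|$, we have $\sum_j|c_j|=\mathbb E|X|<\infty$.

Suppose that $c$ has a convolution inverse in $\ell^1$: a sequence $a\in\ell^1(\mathbb Z)$ with $a*c=\delta_0$. (Section 4 shows when it exists.) It is real: the complex conjugate of $a$ is also an inverse of the real sequence $c$, and inverses are unique. Fix a real number $\alpha$. For a bounded measurable $1$-periodic function $u:\mathbb R\to\mathbb R$ define, for every $x\in\mathbb R$ and $m\in\mathbb Z$,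
$$w_u(x)=\sum_n a_n\,u(x+n\alpha),\qquad G_u(x,m)=\sum_j s_m(j)\,w_u(x+j\alpha). \tag{3}$$
For $m\ge0$, $G_u(x,m)$ is the Birkhoff sum $\sum_{0\le j<m}w_u(x+j\alpha)$ of the rotation by $\alpha$.

**Proposition 1.** For all $x\in\mathbb R$ and $m,m'\in\mathbb Z$,
$$G_u(x,m)+G_u(x+m\alpha,m')=G_u(x,m+m'), \tag{4}$$
$$\mathbb E\,G_u(x,X)=u(x). \tag{5}$$

**Proof.** The second term in (4) is $\sum_j s_{m'}(j)w_u(x+(m+j)\alpha)=\sum_j s_{m'}(j-m)w_u(x+j\alpha)$, so (4) follows from (2). For (5), $w_u$ is bounded by $\|a\|_1\sup|u|$ and $\mathbb E\sum_j|s_X(j)|<\infty$, so Fubini's theorem gives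
$$\mathbb E\,G_u(x,X)=\sum_j c_j\,w_u(x+j\alpha)=\sum_{j,n}c_ja_n\,u(x+(j+n)\alpha)=\sum_l (a*c)_l\,u(x+l\alpha)=u(x),$$
all sums being absolutely convergent. $\blacksquare$

**Example (the step with values 1 and 2).** Let $P(X=1)=P(X=2)=\frac12$. Then $c_0=1$, $c_1=\frac12$, and all other $c_j$ vanish. The inverse is $a_n=(-\frac12)^n$ for $n\ge0$ and $a_n=0$ for $n<0$, since $(1+\frac z2)\sum_{n\ge0}(-\frac z2)^n=1$. So $w_u$ is the solution of $w(x)+\frac12w(x+\alpha)=u(x)$. Also $G_u(x,1)=w(x)$ and $G_u(x,2)=w(x)+w(x+\alpha)$, and their average is indeed $w(x)+\frac12w(x+\alpha)=u(x)$.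

Here is the use of $G_u$. Let $X_1,X_2,\dots$ be i.i.d. copies of $X$, $S_k=X_1+\dots+X_k$, $S_0=0$, $\mathcal F_k=\sigma(X_1,\dots,X_k)$. Fix $y\in\mathbb R$ and let $Y_k=y+S_k\alpha$. Put
$$D_k^u=u(Y_{k-1})-G_u(Y_{k-1},X_k).$$
By (5), and because $X_k$ is independent of $\mathcal F_{k-1}$, we have $\mathbb E(D^u_k\mid\mathcal F_{k-1})=0$. By (4), $G_u(y,S_{k-1})+G_u(Y_{k-1},X_k)=G_u(y,S_k)$, so the sum of the $G_u(Y_{k-1},X_k)$ telescopes:
$$\sum_{k=0}^{N-1}u(Y_k)=\sum_{k=1}^N D_k^u+G_u(y,S_N). \tag{6}$$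
A sum of $u$ along the random walk equals a martingale plus one Birkhoff sum, over an orbit segment of random length $|S_N|$, of the deterministic rotation. This identity is exact and holds for every starting point. In the example, $D_k^u=(\frac12-\mathbf 1_{\{X_k=2\}})\,w_u(Y_{k-1}+\alpha)$.

## 2. The limit theorems for $\sum f(S_k\alpha)$

Let $X_1,X_2,\dots$ be i.i.d. non-degenerate (not a.s. constant) integer-valued random variables, $S_k$ as above, and $\alpha$ irrational. We ask how $\sum_{k\le N}f(S_k\alpha)$ fluctuates around $N\int_0^1f$. Let $\mathcal F$ be the class of $f:\mathbb R\to\mathbb R$ with period $1$ and bounded variation on $[0,1]$; for instance $f(x)=\{x\}-\frac12$, whose variation over a period is $2$ (a rise of $1$ and a jump of $1$). Let $E(f)=\int_0^1f$, $\bar f=f-E(f)$, and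
$$C(\alpha,f)=\mathbb E\bar f(U)^2+2\sum_{k=1}^\infty\mathbb E\,\bar f(U)\bar f(U+S_k\alpha), \tag{7}$$
with $U$ uniform on $\mathbb R/\mathbb Z$ and independent of the $X_k$.

**Definition (Diophantine condition).** For $\gamma\ge1$ we consider the condition $\inf_{h\in\mathbb Z\setminus\{0\}}|h|^\gamma\|h\alpha\|>0$. It becomes weaker as $\gamma$ grows.

**Example.** $\alpha=\sqrt2$ satisfies it with $\gamma=1$. If $h\ge1$ and $p$ is the integer nearest to $h\sqrt2$, then $|h\sqrt2-p|\,(h\sqrt2+p)=|2h^2-p^2|\ge1$ and $h\sqrt2+p\le2\sqrt2\,h+\frac12\le4h$, so $\|h\sqrt2\|\ge\frac1{4h}$.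

Berkes and Borda ("Random walks on the circle and Diophantine approximation", arXiv:2204.00274, 2022) prove the following. Assume that $X_1>0$ a.s., $\mathbb EX_1<\infty$, and the Diophantine condition for some $1\le\gamma<(3+\sqrt5)/4$.

**Theorem 1.** For any $f\in\mathcal F$ the series $C(\alpha,f)$ converges, $C(\alpha,f)\ge0$ with equality if and only if $\bar f=0$ a.e., and with $\sigma=\sqrt{C(\alpha,f)}$ the CLT and the LIL hold:
$$\frac{\sum_{k=1}^Nf(S_k\alpha)-E(f)N}{\sqrt N}\overset d\to\mathcal N(0,\sigma^2),\qquad \limsup_{N\to\infty}\frac{\sum_{k=1}^Nf(S_k\alpha)-E(f)N}{\sqrt{2N\log\log N}}=\sigma\ \text{ a.s.}$$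
(If $\sigma=0$, the CLT means convergence to the constant $0$.)

**Theorem 2.** For any $f\in\mathcal F$, after a suitable extension of the probability space, there is a process $\zeta(t)$ in the Skorokhod space $D[0,\infty)$ with the distribution of $\sum_{1\le k\le t}\bar f(S_k\alpha)$ such that $\zeta(t)=\sigma W(t)+O(t^{1/2-\varepsilon})$ a.s., with $\sigma=\sqrt{C(\alpha,f)}$, a standard Wiener process $W$, and some $\varepsilon>0$ depending only on $\gamma$.

**Conjecture.** Theorems 1 and 2 hold for all $1\le\gamma<2$.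

The conjecture is true. We prove the following.

**Theorem A.** Let $X_1,X_2,\dots$ be i.i.d. non-degenerate integer-valued with $\mathbb E|X_1|<\infty$ and $\mathbb EX_1\ne0$. Let $\alpha$ be irrational with $\inf_{h\ne0}|h|^\gamma\|h\alpha\|>0$ for some $1\le\gamma<2$, let $f\in\mathcal F$ and $y\in\mathbb R$. Then:

1. The series $C(\alpha,f)$ converges, and with $\varphi(\theta)=\mathbb E\,e(\theta X_1)$,
$$C(\alpha,f)=\sum_{h\ne0}|\hat f(h)|^2\,\frac{1-|\varphi(h\alpha)|^2}{|1-\varphi(h\alpha)|^2}\ge0, \tag{8}$$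
with equality iff $\bar f=0$ a.e.
2. Put $\sigma=\sqrt{C(\alpha,f)}$. After extending the probability space by one independent uniform variable, there is a standard Wiener process $W$ such that for every $\varepsilon<\frac{2-\gamma}4$
$$\sum_{1\le k\le t}\bar f(y+S_k\alpha)=\sigma W(t)+O(t^{1/2-\varepsilon})\quad\text{a.s.}\qquad(W\text{ may depend on }\varepsilon). \tag{9}$$
3. The CLT and the LIL of Theorem 1 hold (also with $y+S_k\alpha$ in place of $S_k\alpha$).

With $y=0$ and $X_1>0$ this contains the conjecture: $\zeta$ is the centered sum itself, and $\varepsilon=\frac{2-\gamma}8$ depends only on $\gamma$.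

**Theorem B (the range is sharp).** For every $\gamma\ge2$ there are an irrational $\alpha$ with $\inf_{h\ne0}|h|^\gamma\|h\alpha\|>0$ and $f\in\mathcal F$ such that, for $P(X_1=1)=P(X_1=2)=\frac12$, the CLT (hence also the conclusion of Theorem 2) fails for every $\sigma\in[0,\infty)$. If $\gamma>2$, then the LIL fails as well, for every finite $\sigma$.

**Theorem C ($\mathbb EX_1\ne0$ is needed).** If $X_1$ is symmetric and non-degenerate with $\mathbb EX_1^2<\infty$, and $f(x)=\{x\}-\frac12$, then the series $C(\alpha,f)$ diverges to $+\infty$ for every irrational $\alpha$.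

## 3. One frequency by hand, and a sawtooth without a Poisson solution

**A single cosine.** Take $f(x)=\cos2\pi x$ and $P(X_1=1)=P(X_1=2)=\frac12$; write $z=e(\alpha)$ and $\varphi=\varphi(\alpha)=\frac{z+z^2}2$. Then $|\varphi|=\frac12|1+z|=|\cos\pi\alpha|<1$. From (7), $\mathbb Ef(U)f(U+S_k\alpha)=\frac12\mathrm{Re}\,\varphi^k$, so
$$C(\alpha,f)=\tfrac12\,\mathrm{Re}\,\frac{1+\varphi}{1-\varphi}=\frac12\cdot\frac{1-|\varphi|^2}{|1-\varphi|^2}.$$
Here $1-|\varphi|^2=\sin^2\pi\alpha$ and $1-\varphi=(1-z)(1+\frac z2)$, so $|1-\varphi|^2=4\sin^2(\pi\alpha)\,(\frac54+\cos2\pi\alpha)$. Hence $C(\alpha,f)=\frac1{10+8\cos2\pi\alpha}$. The factor $1-z$, the only one that can be small, has canceled.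

The decomposition (6) gives the same number. Here $w_f(x)=\mathrm{Re}\,\frac{e(x)}{1+z/2}$, and the conditional variance of $D_k^f$ is $\frac14w_f(Y_{k-1}+\alpha)^2$. Its mean over a uniform starting point is $\frac14\cdot\frac12\cdot\frac1{5/4+\cos2\pi\alpha}=\frac1{10+8\cos2\pi\alpha}$.

**The Poisson equation.** The first thing to try for a Markov chain is to solve $g-Pg=\bar f$, where $Pg(x)=\mathbb E\,g(x+X\alpha)$. If $g$ is bounded, then
$$\sum_{k=0}^{N-1}\bar f(Y_k)=\sum_{k=1}^N\big(g(Y_k)-Pg(Y_{k-1})\big)+g(Y_0)-g(Y_N),$$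
a martingale plus a bounded term. For $\bar f(x)=e(hx)$ with $h\neq0$ the solution is $g(x)=e(hx)/(1-\varphi(h\alpha))$, so trigonometric polynomials cause no difficulty.

Now let $f(x)=\{x\}-\frac12$, so $|\hat f(h)|=\frac1{2\pi|h|}$ for $h\ne0$. A solution $g\in L^1$ must satisfy $\hat g(h)(1-\varphi(h\alpha))=\hat f(h)$. Let $q_k$ be the denominators of the convergents of $\alpha$, so that $\|q_k\alpha\|<1/q_{k+1}$. Since $|1-\varphi(\theta)|\le\mathbb E|1-e(\theta X)|\le2\pi\|\theta\|\,\mathbb E|X|$,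
$$|\hat g(q_k)|\ge\frac1{2\pi q_k}\cdot\frac{q_{k+1}}{2\pi\,\mathbb E|X|}\ge\frac1{4\pi^2\,\mathbb E|X|}\qquad\text{for all }k .$$
This contradicts the Riemann–Lebesgue lemma. So for every irrational $\alpha$ the sawtooth has no integrable solution, and the approach stops here.

What fails is the existence of the function $g$. The differences $g(x)-g(x+m\alpha)$ are what the telescoping needs, and they can exist without $g$. Formally, if $w(x)=g(x)-g(x+\alpha)$, then $g(x)-g(x+m\alpha)=\sum_js_m(j)w(x+j\alpha)$, and the Poisson equation becomes $\sum_jc_jw(x+j\alpha)=u(x)$. This last equation has no small divisors: its symbol is $\frac{1-\varphi(\theta)}{1-e(\theta)}$, which does not vanish at $0$ when $\mathbb EX\ne0$. The price is that $G_u(y,S_N)$ in (6) is no longer bounded. It is acceptable if it is much smaller than $\sqrt N$, and we shall see that $|G_u(x,m)|\lesssim|m|^{1-1/\gamma}$. The exponent $1-\frac1\gamma$ is below $\frac12$ exactly when $\gamma<2$.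

## 4. Wiener's lemma and the inverse of the tail sequence

From here to the end of Section 8 the hypotheses of Theorem A hold.

**Reduction to span 1.** Let $d$ be the gcd of the support of $X_1$. Replacing $(X_k,\alpha)$ by $(X_k/d,d\alpha)$ changes neither $S_k\alpha$, nor $C(\alpha,f)$, nor $\varphi(h\alpha)$. If $\|h\alpha\|\ge c|h|^{-\gamma}$ for all $h\ne0$, then $\|hd\alpha\|\ge c\,d^{-\gamma}|h|^{-\gamma}$. So we assume $d=1$: the support generates $\mathbb Z$.

**Reduction to $\gamma>1$.** If $\gamma=1$, the Diophantine condition holds for every $\gamma'\in(1,2)$. Given $\varepsilon<\frac14$ we may pick $\gamma'>1$ so close to $1$ that $\varepsilon<\frac{2-\gamma'}4$, and use the theorem for $\gamma'$. So we assume $1<\gamma<2$ and put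
$$\kappa=1-\tfrac1\gamma\in(0,\tfrac12).$$

**Conventions.** $c_0>0$ is a constant with $\|h\alpha\|\ge c_0|h|^{-\gamma}$ for $h\ne0$ (the tail sequence will appear from now on only through $c(\theta)=\sum_jc_je(j\theta)$). $\mathrm{Var}(u)$ is the variation of $u$ over a period. If $\int_0^1u=0$, then $\sup|u|\le\mathrm{Var}(u)$. The letter $K$ denotes constants, possibly different at each occurrence, depending only on $\alpha,\gamma$, the law of $X$ and, where $f$ is involved, on $f$; they never depend on $y$.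

**Two facts on $\varphi$.**

* (a) If $\varphi(\theta)=1$, then $\theta\in\mathbb Z$. Indeed $e(m\theta)=1$ for every $m$ in the support, so $m\theta\in\mathbb Z$ for these $m$, and the support generates $\mathbb Z$.
* (b) If $\theta$ is irrational, then $|\varphi(\theta)|<1$. Otherwise $e(\theta X)$ is a.s. constant, so $(m-m')\theta\in\mathbb Z$ for two distinct points $m,m'$ of the support (which exist by non-degeneracy), and $\theta$ is rational. This does not use $d=1$.

**Step 1: existence of $a$.** We show that $c$ is invertible in $\ell^1(\mathbb Z)$. Taking expectations in (1) with $m=X$,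
$$\varphi(\theta)-1=(e(\theta)-1)\,c(\theta). \tag{10}$$
We have $c(0)=\sum_jc_j=\mathbb EX\ne0$, and $c(\theta)\ne0$ for $\theta\notin\mathbb Z$ by (a) and (10). Wiener's lemma says that the reciprocal of a nowhere vanishing absolutely convergent Fourier series is again an absolutely convergent Fourier series. So there is $a\in\ell^1(\mathbb Z)$ with $\sum_na_ne(n\theta)=1/c(\theta)$, that is, $a*c=\delta_0$. All of Section 1 applies. Moreover $1/|c(\theta)|\le\|a\|_1$, and $|e(\theta)-1|=2|\sin\pi\theta|\ge4\|\theta\|$, so (10) gives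
$$|1-\varphi(\theta)|\ge\frac{4\|\theta\|}{\|a\|_1}. \tag{11}$$

If $u\in\mathcal F$ and $\int_0^1u=0$, then the series for $w_u$ converges uniformly, $w_u$ is $1$-periodic, $\int_0^1w_u=0$, and $\mathrm{Var}(w_u)\le\|a\|_1\mathrm{Var}(u)$.

## 5. The cocycle grows at most like $|m|^{1-1/\gamma}$

Recall the continued fraction facts. Let $p_i/q_i$ be the convergents of $\alpha=[a_0;a_1,a_2,\dots]$. Then $q_0=1$, $q_{i+1}=a_{i+1}q_i+q_{i-1}$ (with $q_{-1}=0$), $\gcd(p_i,q_i)=1$, the sign of $\alpha-p_i/q_i$ is $(-1)^i$, and $\frac1{q_i+q_{i+1}}<|q_i\alpha-p_i|<\frac1{q_{i+1}}$. (The partial quotients $a_i$ appear only here and in Section 9, and are not the sequence of Step 1.) In particular $q_{i+2}\ge q_{i+1}+q_i\ge2q_i$.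

**Step 2: the Denjoy–Koksma inequality.** This controls Birkhoff sums of length exactly $q_i$. Let $w$ be $1$-periodic, of bounded variation, with $\int_0^1w=0$. For all $x$ and $i$,
$$\Big|\sum_{0\le j<q_i}w(x+j\alpha)\Big|\le\mathrm{Var}(w). \tag{12}$$
Indeed, for $0\le j<q_i$ we have $|j(\alpha-p_i/q_i)|\le\frac{j}{q_iq_{i+1}}<\frac1{q_i}$, with a sign not depending on $j$. So $x+j\alpha$ lies in the closed interval $I_j$ of length $1/q_i$ that starts at $x+jp_i/q_i$ and extends in the direction of that sign. Since $jp_i$ runs through all residues mod $q_i$, the intervals $I_j$ tile the circle. On $I_j$ the value $w(x+j\alpha)$ differs from the average $q_i\int_{I_j}w$ by at most the variation of $w$ on $I_j$. Summing over $j$, the averages add up to $q_i\int_0^1w=0$ and the variations to $\mathrm{Var}(w)$.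

**Step 3: greedy blocks.** We pass to arbitrary lengths. Let $\ell\ge0$ and $k\ge0$ be integers. Let $b_k=\lfloor\ell/q_k\rfloor$, divide the remainder by $q_{k-1}$, and so on down to $q_0=1$. This gives $\ell=\sum_{i\le k}b_iq_i$ with $b_k\le\ell/q_k$, and $b_i\le q_{i+1}/q_i$ for $i<k$ because the remainder left before the division by $q_i$ is less than $q_{i+1}$. Cut the orbit segment of length $\ell$ into consecutive blocks, $b_i$ of them of length $q_i$, and apply (12) to each:
$$\Big|\sum_{0\le j<\ell}w(x+j\alpha)\Big|\le\mathrm{Var}(w)\Big(\frac{\ell}{q_k}+\sum_{i<k}\frac{q_{i+1}}{q_i}\Big). \tag{13}$$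
This holds for every irrational $\alpha$.

**Step 4: the growth bound.** We claim that for $u\in\mathcal F$ with $\int_0^1u=0$,
$$|G_u(x,m)|\le K\,\mathrm{Var}(u)\,|m|^\kappa\qquad(x\in\mathbb R,\ m\in\mathbb Z). \tag{14}$$
For $m=0$ both sides are $0$. By (4) with $m'=-m$, $G_u(x,m)=-G_u(x+m\alpha,-m)$, so we may take $m\ge1$. The Diophantine condition gives $c_0q_i^{-\gamma}\le\|q_i\alpha\|\le|q_i\alpha-p_i|<1/q_{i+1}$, that is,
$$q_{i+1}\le Kq_i^\gamma,\qquad\text{equivalently}\qquad \frac1{q_i}\le K\,q_{i+1}^{-1/\gamma}.$$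
Let $k$ be maximal with $q_k\le m$, so $m<q_{k+1}$, and use (13) with $\ell=m$, $w=w_u$. Then
$$\frac m{q_k}\le Km\,q_{k+1}^{-1/\gamma}\le Km^{1-1/\gamma}=Km^\kappa,\qquad \frac{q_{i+1}}{q_i}\le Kq_{i+1}^{1-1/\gamma}=Kq_{i+1}^\kappa .$$
Since $q_{i+2}\ge2q_i$ and $\kappa>0$, the sum $\sum_{i<k}q_{i+1}^\kappa$ is dominated by two geometric series and is at most $Kq_k^\kappa\le Km^\kappa$. With $\mathrm{Var}(w_u)\le\|a\|_1\mathrm{Var}(u)$ this proves (14).

**Step 5: a second moment bound.** The aim is a bound for sums along the walk that is uniform in the starting point. Because $2\kappa<1$, we have $|m|^{2\kappa}\le|m|$ for all $m\in\mathbb Z$. This is where $\gamma<2$ enters. Since $D_k^u$ is, given $\mathcal F_{k-1}$, a centered version of $-G_u(Y_{k-1},X_k)$, (14) gives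
$$\mathbb E(D_k^u)^2\le K\,\mathrm{Var}(u)^2\,\mathbb E|X|,\qquad \mathbb E\,G_u(y,S_N)^2\le K\,\mathrm{Var}(u)^2\,\mathbb E|S_N|\le K\,\mathrm{Var}(u)^2N\,\mathbb E|X|.$$
Martingale differences are orthogonal, so (6) yields, uniformly in $y$,
$$\Big\|\sum_{k=0}^{N-1}u(Y_k)\Big\|_2\le K\,\mathrm{Var}(u)\,N^{1/2}\qquad\Big(u\in\mathcal F,\ \int_0^1u=0\Big). \tag{15}$$

## 6. The conditional variance averages out along every orbit

From now on $u=\bar f$, $w=w_{\bar f}$, $G=G_{\bar f}$, $D_k=D_k^{\bar f}$, $M_n=\sum_{k\le n}D_k$. Put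
$$v(x)=\mathbb E\,G(x,X)^2-\bar f(x)^2,\qquad\sigma_0^2=\int_0^1v(x)\,dx .$$
By (5), $v(x)$ is the variance of $G(x,X)$. So $v\ge0$ and $\mathbb E(D_k^2\mid\mathcal F_{k-1})=v(Y_{k-1})$. By (14) and $|m|^{2\kappa}\le|m|$, $v$ is bounded.

We want $\sum_{k<n}v(Y_k)\approx\sigma_0^2n$ with a power saving. One would like to apply (15) to $v-\sigma_0^2$ directly. But the natural bound for the variation of $x\mapsto G(x,m)^2$ is of order $|m|^{1+\kappa}$, and $\mathbb E|X|^{1+\kappa}$ may be infinite, since only $\mathbb E|X|<\infty$ is assumed. Truncation handles this.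

**Step 6: an $L^2$ bound.** We show that, uniformly in $y$ and for $n\ge1$,
$$\Big\|\sum_{k=0}^{n-1}\big(v(Y_k)-\sigma_0^2\big)\Big\|_2\le Kn^{\gamma/2}. \tag{16}$$
For $L\ge1$ write $v=v_L+t_L$ with
$$v_L(x)=\mathbb E[G(x,X)^2;|X|\le L]-\bar f(x)^2,\qquad t_L(x)=\mathbb E[G(x,X)^2;|X|>L].$$
By (14), and since $|X|^{2\kappa}=|X|\,|X|^{2\kappa-1}\le|X|L^{2\kappa-1}$ when $|X|>L$,
$$0\le t_L\le K\,\mathbb E[|X|^{2\kappa};|X|>L]\le KL^{2\kappa-1}.$$
Next, $G(\cdot,m)$ is a sum of $|m|$ translates of $\pm w$, so $\mathrm{Var}(G(\cdot,m))\le|m|\mathrm{Var}(w)$. With $\mathrm{Var}(g^2)\le2\sup|g|\,\mathrm{Var}(g)$ and (14),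
$$\mathrm{Var}(v_L)\le K\,\mathbb E[|X|^{\kappa}|X|;|X|\le L]+K\le KL^\kappa\,\mathbb E|X|+K\le KL^\kappa .$$
Apply (15) to $v_L-\int_0^1v_L$, and bound $|t_L-\int_0^1t_L|\le KL^{2\kappa-1}$ pointwise. The left side of (16) is at most $K(L^\kappa n^{1/2}+nL^{2\kappa-1})$. Take $L=n^{\gamma/2}$. Since $\kappa\gamma=\gamma-1$, the first term is $n^{(\gamma-1)/2+1/2}=n^{\gamma/2}$. Since $2\kappa-1=1-\frac2\gamma$, the second is $n^{1+\gamma/2-1}=n^{\gamma/2}$.

**Step 7: an almost sure bound.** We show that for every $\eta>0$,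
$$\sum_{k=0}^{N-1}v(Y_k)=\sigma_0^2N+O(N^{\gamma/2+\eta})\quad\text{a.s.} \tag{17}$$
Let $Z_k=v(Y_k)-\sigma_0^2$. Conditionally on $\mathcal F_m$, the sequence $Y_m,Y_{m+1},\dots$ is the same walk started from $Y_m$. As (16) is uniform in the starting point, $\|\sum_{k=m}^{m+n-1}Z_k\|_2\le Kn^{\gamma/2}$ for all $m\ge0$, $n\ge1$. For $N\le2^i$ the binary expansion of $N$ cuts $\{0,\dots,N-1\}$ into dyadic blocks $\{b2^j,\dots,(b+1)2^j-1\}$, at most one for each $0\le j\le i$. Bounding the square of a maximum by the sum of the squares,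
$$\Big\|\max_{N\le2^i}\Big|\sum_{k<N}Z_k\Big|\Big\|_2\le\sum_{j=0}^i\Big\|\max_{0\le b<2^{i-j}}\Big|\sum_{k=b2^j}^{(b+1)2^j-1}Z_k\Big|\Big\|_2\le\sum_{j=0}^i\big(2^{i-j}K2^{j\gamma}\big)^{1/2}\le K(i+1)2^{i\gamma/2}.$$
The last inequality holds because $\gamma>1$ makes each term at most the one with $j=i$. By Chebyshev's inequality the maximum exceeds $2^{i(\gamma/2+\eta)}$ with probability at most $K(i+1)^22^{-2i\eta}$, which is summable. Borel–Cantelli gives (17).

## 7. Squares, stopping times, and the Wiener process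

**Step 8: moments beyond the second.** To control fluctuations of $D_k^2$ we need slightly more than two moments, and the growth bound provides them. Let $p=\min(1/\kappa,4)\in(2,4]$ and $r=p/2\in(1,2]$. Since $p\kappa\le1$, (14) gives $\mathbb E|G(x,X)|^p\le K\,\mathbb E|X|^{p\kappa}\le K\,\mathbb E|X|$ uniformly in $x$, so $\sup_k\mathbb E|D_k|^p<\infty$. Moreover
$$\frac1r=\max\big(2\kappa,\tfrac12\big)\le\frac\gamma2, \tag{18}$$
because $\frac\gamma2-2\kappa=\frac\gamma2-2+\frac2\gamma=\frac{(2-\gamma)^2}{2\gamma}\ge0$ and $\gamma\geq 1$.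

**Step 9: a strong law with rate.** *If $(\xi_k)$ are martingale differences for some filtration and $\sup_k\mathbb E|\xi_k|^r<\infty$, then $\sum_{k\le n}\xi_k=o(n^{1/r+\eta})$ a.s. for each $\eta>0$.* The von Bahr–Esseen inequality says that $\mathbb E|\sum_{k\le n}\xi'_k|^r\le2\sum_{k\le n}\mathbb E|\xi'_k|^r$ for martingale differences $\xi'_k$ and $1\le r\le2$. Apply it to $\xi'_k=k^{-1/r-\eta}\xi_k$: since $\sum_kk^{-1-r\eta}<\infty$, the martingale $\sum_{k\le n}\xi'_k$ is bounded in $L^r$ with $r>1$, so it converges a.s. Kronecker's lemma gives the claim.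

The variables $D_k^2-\mathbb E(D_k^2\mid\mathcal F_{k-1})$ are bounded in $L^r$, since $2r=p$. By Step 9, (17) and (18), for every $\eta>0$,
$$\sum_{k\le n}D_k^2=\sigma_0^2n+O(n^{\gamma/2+\eta})\quad\text{a.s.} \tag{19}$$

**Step 10: Skorokhod embedding.** We realize the martingale as a Brownian motion at random times. The Skorokhod representation for square-integrable martingales (Hall–Heyde, *Martingale Limit Theory and Its Application*, Theorem A.1) gives, on some probability space, a Brownian motion $W'$, random variables $\tau_n\ge0$ with $T_n=\sum_{k\le n}\tau_k$, and a filtration $(\mathcal G_n)$ such that, with $D_n'=W'(T_n)-W'(T_{n-1})$: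

* the sequence $(D_n')$ has the law of $(D_n)$, and $T_n,D_n'$ are $\mathcal G_n$-measurable;
* $\mathbb E(\tau_n\mid\mathcal G_{n-1})=\mathbb E(D_n'^2\mid\mathcal G_{n-1})$;
* $\mathbb E(\tau_n^r\mid\mathcal G_{n-1})\le C_r\,\mathbb E(|D_n'|^{2r}\mid\mathcal G_{n-1})$.

By the second property,
$$T_n-\sum_{k\le n}D_k'^2=\sum_{k\le n}\big(\tau_k-\mathbb E(\tau_k\mid\mathcal G_{k-1})\big)-\sum_{k\le n}\big(D_k'^2-\mathbb E(D_k'^2\mid\mathcal G_{k-1})\big).$$
Both sums consist of martingale differences for $(\mathcal G_n)$ that are bounded in $L^r$, the first by the third property. By Step 9 and (18) the right side is $O(n^{\gamma/2+\eta})$ a.s. The statement (19) depends only on the law of $(D_k)$, so it holds for $(D_k')$. Hence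
$$T_n=\sigma_0^2n+O(n^{\gamma/2+\eta})\quad\text{a.s.} \tag{20}$$

**Step 11: replacing $T_n$ by $\sigma_0^2n$.** Fix $\eta>0$, let $\beta=\frac\gamma2+\eta$, and let $B$ be a positive integer. By the reflection principle, $P(\sup_{0\le s\le h}|W'(s)|>x)\le4P(W'(h)>x)\le2e^{-x^2/(2h)}$. The same bound holds for increments over an interval of length $h$ to the right or to the left of a fixed time. With $h=Bn^\beta$ and $x=2\sqrt{Bn^\beta\log n}$ the exponential is $n^{-2}$. So Borel–Cantelli gives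
$$\sup\big\{|W'(s)-W'(\sigma_0^2n)|:\ s\ge0,\ |s-\sigma_0^2n|\le Bn^{\beta}\big\}=O\big(n^{\gamma/4+\eta/2}\sqrt{\log n}\big)\quad\text{a.s.},$$
simultaneously for all positive integers $B$. The implied constant in (20) is random but finite, so it is at most some integer $B$. Therefore
$$\sum_{k\le n}D_k'=W'(T_n)=W'(\sigma_0^2n)+O(n^{\gamma/4+\eta})=\sigma_0W''(n)+O(n^{\gamma/4+\eta})\quad\text{a.s.},$$
where $W''(t)=\sigma_0^{-1}W'(\sigma_0^2t)$ if $\sigma_0>0$, and $W''=W'$ if $\sigma_0=0$. In both cases $W''$ is a standard Wiener process.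

**Step 12: back to the original space.** The transfer theorem (Kallenberg, *Foundations of Modern Probability*, 2nd ed., Theorem 6.10) gives, after adjoining one independent uniform variable to the original space, a process $W$ on it such that $((D_k),W)$ has the law of $((D_k'),W'')$. Hence
$$M_n=\sigma_0W(n)+O(n^{\gamma/4+\eta})\quad\text{a.s.} \tag{21}$$
By (6),
$$\sum_{1\le k\le n}\bar f(Y_k)=M_n+G(y,S_n)+\bar f(Y_n)-\bar f(Y_0).$$
By (14) and the strong law of large numbers for $S_n$, $|G(y,S_n)|\le K|S_n|^\kappa=O(n^\kappa)$ a.s., and $\kappa\le\frac\gamma4$ by (18). The bound of Step 11 with $h=1$, $x=2\sqrt{\log n}$ gives $\sup_{n\le t\le n+1}|W(t)-W(n)|=O(\sqrt{\log n})$ a.s. Thus for every $\eta>0$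
$$\sum_{1\le k\le t}\bar f(Y_k)=\sigma_0W(t)+O(t^{\gamma/4+\eta})\quad\text{a.s.} \tag{22}$$
Given $\varepsilon<\frac{2-\gamma}4$, choose $0<\eta\le\frac{2-\gamma}4-\varepsilon$. Then $\frac\gamma4+\eta\le\frac12-\varepsilon$, and (22) is (9) with $\sigma_0$ in place of $\sigma$.

**Step 13: CLT and LIL.** Since $\frac\gamma4+\eta<\frac12$ for small $\eta$, (22) at $t=N$ shows that the centered sum is $\sigma_0W(N)+o(\sqrt N)$ a.s. Here $W(N)/\sqrt N$ is standard normal, and $\limsup_NW(N)/\sqrt{2N\log\log N}=1$ a.s. by the classical LIL. So the CLT and the LIL hold with $\sigma_0$; if $\sigma_0=0$, both normalized sums tend to $0$ a.s. It remains to prove part 1 and $\sigma_0^2=C(\alpha,f)$.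

## 8. The variance as a Fourier series

**Step 14: Fourier coefficients.** We need $|\hat f(h)|\le K/|h|$ for $h\ne0$. Shifting the variable by $\frac1{2h}$ in $\hat f(h)=\int_0^1f(x)e(-hx)\,dx$ changes the sign of the exponential, so $\hat f(h)=\frac12\int_0^1\big(f(x)-f(x+\tfrac1{2h})\big)e(-hx)\,dx$. With $t=\frac1{2|h|}$,
$$\int_0^1|f(x+t)-f(x)|\,dx=\int_0^t\sum_{0\le i<2|h|}|f(x+(i+1)t)-f(x+it)|\,dx\le t\,\mathrm{Var}(f).$$
Hence $|\hat f(h)|\le\mathrm{Var}(f)/(4|h|)$.

**Step 15: a sum over small divisors.** We show that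
$$\sum_{h\ne0}\frac1{h^2\|h\alpha\|}<\infty. \tag{23}$$
Let $i\ge0$ and $\delta_i=c_02^{-\gamma}2^{-i\gamma}$. For $2^i\le h<2^{i+1}$ we have $\|h\alpha\|\ge c_02^{-(i+1)\gamma}=\delta_i$. For two distinct such $h,h'$ we have $0<|h-h'|<2^i$, so $\|(h-h')\alpha\|\ge\delta_i$. Consider the $h$ in this range with $\|h\alpha\|\in[j\delta_i,(j+1)\delta_i)$. If two of them lie on the same side of their nearest integers, then $\|(h-h')\alpha\|<\delta_i$, a contradiction. So there are at most two such $h$ for each $j\ge1$, and none for $j=0$. Since the range contains $2^i$ values of $h$, the sum of $1/\|h\alpha\|$ is largest when the lowest bins are filled: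
$$\sum_{2^i\le h<2^{i+1}}\frac1{\|h\alpha\|}\le2\sum_{1\le j\le2^i}\frac1{j\delta_i}\le K(i+1)2^{i\gamma}.$$
Dividing by $2^{2i}$ and summing over $i$ gives a finite total because $\gamma<2$. Negative $h$ contribute the same.

**Step 16: convergence and positivity of $C(\alpha,f)$.** By Parseval, $\int_0^1\bar f(x)\bar f(x+s\alpha)\,dx=\sum_{h\ne0}|\hat f(h)|^2e(hs\alpha)$. Averaging over $s=S_k$ gives $\mathbb E\,\bar f(U)\bar f(U+S_k\alpha)=\sum_{h\ne0}|\hat f(h)|^2\varphi(h\alpha)^k$. Hence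
$$\sum_{k=1}^m\mathbb E\,\bar f(U)\bar f(U+S_k\alpha)=\sum_{h\ne0}|\hat f(h)|^2\,\frac{\varphi(h\alpha)\big(1-\varphi(h\alpha)^m\big)}{1-\varphi(h\alpha)}. \tag{24}$$
By (11) and Step 14 the terms are at most $Kh^{-2}\|h\alpha\|^{-1}$ in modulus, which is summable by (23). By (b), $\varphi(h\alpha)^m\to0$. Dominated convergence shows that the series in (7) converges. With $1+\frac{2\varphi}{1-\varphi}=\frac{1+\varphi}{1-\varphi}$, and since the terms for $h$ and $-h$ are complex conjugates,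
$$C(\alpha,f)=\sum_{h\ne0}|\hat f(h)|^2\,\mathrm{Re}\,\frac{1+\varphi(h\alpha)}{1-\varphi(h\alpha)}=\sum_{h\ne0}|\hat f(h)|^2\,\frac{1-|\varphi(h\alpha)|^2}{|1-\varphi(h\alpha)|^2},$$
because $\mathrm{Re}\,(1+\varphi)(1-\bar\varphi)=1-|\varphi|^2$. By (b) every weight is positive. So $C(\alpha,f)\ge0$, with equality iff $\hat f(h)=0$ for all $h\ne0$, i.e. $\bar f=0$ a.e. This is part 1 of Theorem A.

**Step 17: $\sigma_0^2=C(\alpha,f)$.** We compute $\int_0^1v$ by Parseval. For $h\ne0$, (3) gives $\hat w(h)=\hat f(h)\sum_na_ne(nh\alpha)=\hat f(h)/c(h\alpha)$. By (1) and (10) the $h$-th Fourier coefficient of $G(\cdot,m)$ is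
$$\hat w(h)\sum_js_m(j)e(jh\alpha)=\frac{\hat f(h)}{c(h\alpha)}\cdot\frac{e(mh\alpha)-1}{e(h\alpha)-1}=\hat f(h)\,\frac{e(mh\alpha)-1}{\varphi(h\alpha)-1},$$
and the $0$-th is $0$. By Parseval and Tonelli, writing $\varphi=\varphi(h\alpha)$,
$$\sigma_0^2=\sum_{h\ne0}|\hat f(h)|^2\,\frac{\mathbb E|e(h\alpha X)-1|^2-|1-\varphi|^2}{|1-\varphi|^2}.$$
The numerator is $(2-2\,\mathrm{Re}\,\varphi)-(1-2\,\mathrm{Re}\,\varphi+|\varphi|^2)=1-|\varphi|^2$, so $\sigma_0^2=C(\alpha,f)$. This proves Theorem A, and with it the conjecture. $\blacksquare$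

## 9. For $\gamma\ge2$ the Birkhoff term can reach $\sqrt N$

The idea for Theorem B is to prescribe $w$ instead of $f$. The decomposition (6) does not use the Diophantine condition. We take for $w$ a sawtooth, whose Birkhoff sums can be computed, and choose $\alpha$ so that $G(0,S_N)$ is deterministic to first order and not $o(\sqrt N)$ along a sequence of $N$.

**Step 18: the number $\alpha$.** Let $\gamma\ge2$ and $\alpha=[0;a_1,a_2,\dots]$ with $a_{k+1}=\lceil q_k^{\gamma-1}\rceil$. (So $q_0=q_1=1$, $q_2=2$.) For $k\ge1$,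
$$q_k^\gamma\le a_{k+1}q_k\le q_{k+1}=a_{k+1}q_k+q_{k-1}\le q_k^\gamma+q_k+q_{k-1}\le3q_k^\gamma .$$
Every $h\ge1$ satisfies $q_k\le h<q_{k+1}$ for some $k\ge1$. By the best approximation property, $\|h\alpha\|\ge\|q_k\alpha\|\ge\frac1{2q_{k+1}}\ge\frac1{6q_k^\gamma}\ge\frac1{6h^\gamma}$. So $\inf_{h\ne0}|h|^\gamma\|h\alpha\|>0$.

**Step 19: the function and the decomposition.** Let $w(x)=\frac12-\{x\}$ and $f(x)=w(x)+\frac12w(x+\alpha)$. Then $f\in\mathcal F$ and $E(f)=0$. By the example in Section 1, $w_f=w$. With $y=0$, $Y_k=S_k\alpha$ and $B_n=\sum_{0\le j<n}w(j\alpha)$, (6) reads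
$$\sum_{k=0}^{N-1}f(S_k\alpha)=M_N+B_{S_N},\qquad M_N=\sum_{k=1}^ND_k,\quad D_k=\big(\tfrac12-\mathbf 1_{\{X_k=2\}}\big)w(Y_{k-1}+\alpha). \tag{25}$$
Here $|D_k|\le\frac14$ and $\mathbb E(D_k^2\mid\mathcal F_{k-1})=\frac14w(Y_{k-1}+\alpha)^2$.

**Step 20: the martingale satisfies a CLT.** For $h\ne0$, expanding the square and using $|\varphi(h\alpha)|<1$ from (b),
$$\mathbb E\Big|\sum_{k<N}e(hS_k\alpha)\Big|^2\le N+2\sum_{k<l<N}|\varphi(h\alpha)|^{l-k}\le N\Big(1+\frac2{1-|\varphi(h\alpha)|}\Big).$$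
Along $N=i^2$ the averages $\frac1N\sum_{k<N}e(hS_k\alpha)$ have second moments $O(i^{-2})$, so they tend to $0$ a.s. Between $i^2$ and $(i+1)^2$ only $2i+1$ terms are added, so they tend to $0$ a.s. along all $N$. By Weyl's criterion $(S_k\alpha)$ is a.s. equidistributed mod $1$. Since $w^2$ is Riemann integrable, $\frac1N\sum_{k\le N}\mathbb E(D_k^2\mid\mathcal F_{k-1})\to\frac14\int_0^1w^2=\frac14\cdot\frac1{12}=\frac1{48}$ a.s. The martingale CLT (bounded increments; Hall–Heyde, Corollary 3.1) gives $M_N/\sqrt N\overset d\to\mathcal N(0,\frac1{48})$.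

**Step 21: a large Birkhoff sum.** Let $k$ be even and large, and put $q=q_k$, $b=\lfloor a_{k+1}/2\rfloor$, $n=bq$, $N=\lfloor2n/3\rfloor$. As $k$ is even, $\theta=\alpha-p_k/q\in(0,\frac1{qq_{k+1}})$. For $0\le j<n$,
$$0\le j\theta\le n\theta\le\frac b{q_{k+1}}\le\frac{a_{k+1}/2}{a_{k+1}q}=\frac1{2q},$$
and $\{jp_k/q\}\le1-\frac1q$, so $\{j\alpha\}=\{jp_k/q\}+j\theta$. Over each of the $b$ periods of length $q$ the numbers $\{jp_k/q\}$ sum to $\frac{q-1}2$. Hence
$$B_n=\frac{bq}2-b\,\frac{q-1}2-\theta\,\frac{n(n-1)}2=\frac b2-\theta\,\frac{n(n-1)}2\ge\frac b2-\frac n2\cdot\frac1{2q}=\frac b4 .$$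
Since $N\le\frac23bq$, we have $b/\sqrt N\ge\sqrt{3b/(2q)}$. Since $b\ge\frac{a_{k+1}-1}2\ge\frac{q^{\gamma-1}-1}2$, it follows that $\liminf_kb/\sqrt N\ge\frac{\sqrt3}2$. Note that $b\asymp q^{\gamma-1}$ and $N\asymp q^\gamma$. If $\gamma>2$, then $b/\sqrt N$ is at least a constant times $q^{(\gamma-2)/2}$, a positive power of $N$ up to a constant.

**Step 22: replacing $S_N$ by $n$.** We have $\mathbb ES_N=\frac32N\in(n-\frac32,n]$. By Hoeffding's inequality, $|S_N-n|\le\sqrt N\log N$ with probability $1-O(e^{-c\log^2N})$ for some constant $c>0$. On this event $|B_{S_N}-B_n|$ is the modulus of a Birkhoff sum of $w$ of length at most $\sqrt N\log N$, over some starting point. With $\mathrm{Var}(w)=2$, (13) gives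
$$|B_{S_N}-B_n|\le2\Big(\frac{\sqrt N\log N}{q_k}+\sum_{i<k}\frac{q_{i+1}}{q_i}\Big)\le\frac{2\sqrt N\log N}{q_k}+O\big(k\,q_{k-1}^{\gamma-1}\big)=o(\sqrt N). \tag{26}$$
Here we used $q_{i+1}/q_i\le3q_i^{\gamma-1}$ for $i\ge1$ (and $q_1/q_0=1$). The first term is $o(\sqrt N)$ because $\log N=O(\log q_k)$. For the second, $q_{k-1}^\gamma\le q_k$ gives $q_{k-1}^{\gamma-1}\le q_k^{(\gamma-1)/\gamma}$, while $k=O(\log q_k)$, $\sqrt N\asymp q_k^{\gamma/2}$, and $\frac{\gamma-1}\gamma<1\le\frac\gamma2$.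

**Step 23: the CLT fails.** Let $\Sigma_N=\sum_{k=1}^Nf(S_k\alpha)$, which differs from the sum in (25) by a bounded amount. Along $N=N_k$, $k$ even, Steps 21 and 22 give
$$\frac{\Sigma_N}{\sqrt N}\ge\frac{M_N}{\sqrt N}+\frac{\sqrt3}8+o(1)\quad\text{in probability}.$$
Let $Z$ be standard normal. By Step 20, and since $\sqrt{48}\cdot\frac{\sqrt3}8=\frac{12}8=\frac32$,
$$\limsup_kP(\Sigma_{N_k}<0)\le P\big(Z\le-\tfrac32\big)<\tfrac12 .$$
Convergence to $\mathcal N(0,\sigma^2)$ with $\sigma>0$ would make this probability tend to $\frac12$, so it is excluded. Likewise $\liminf_kP\big(\Sigma_{N_k}/\sqrt{N_k}\ge\frac{\sqrt3}{16}\big)\ge P(Z>-\frac34)\ge\frac12$, which excludes convergence to $0$. So the CLT fails for every $\sigma\in[0,\infty)$. The conclusion of Theorem 2 implies the CLT, so it fails too.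

**Step 24: the LIL fails for $\gamma>2$.** By Azuma's inequality with $|D_k|\le\frac14$, $P(|M_N|>\sqrt N\log N)\le2e^{-8\log^2N}$. This and the exceptional probabilities in Step 22 are summable along $N=N_k$. By Borel–Cantelli, a.s. for all large even $k$,
$$\Sigma_{N_k}\ge\frac b4-\sqrt{N_k}\log N_k-O(\sqrt{N_k}),\qquad b\ge N_k^{1/2+c'}\ \text{ for some constant }c'>0 .$$
Hence the $\limsup$ in the LIL is $+\infty$ a.s. This proves Theorem B. $\blacksquare$

## 10. Symmetric steps: the correlation series diverges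

We prove Theorem C. Here $\varphi$ is real, $|\varphi(h\alpha)|<1$ for $h\ne0$ by (b), and $|\hat f(h)|^2=\frac1{4\pi^2h^2}$.

**Step 25: a lower bound by Fatou.** As in Step 16, the $m$-th partial sum of the correlation series is $\sum_{h\ne0}|\hat f(h)|^2\sum_{k=1}^m\varphi(h\alpha)^k$. Each inner sum is at least $-1$. This is clear if $\varphi(h\alpha)\ge0$. If $\varphi(h\alpha)=-\rho$ with $0<\rho<1$, the inner sum is $-\rho\,\frac{1-(-\rho)^m}{1+\rho}\ge-\rho$, since $1-(-\rho)^m\le1+\rho$. The inner sum converges to $\frac{\varphi(h\alpha)}{1-\varphi(h\alpha)}$ as $m\to\infty$. Since $\sum_{h\neq0}|\hat f(h)|^2<\infty$, Fatou's lemma shows that the $\liminf$ of the partial sums is at least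
$$\sum_{h\ne0}|\hat f(h)|^2\,\frac{\varphi(h\alpha)}{1-\varphi(h\alpha)},$$
where each term is at least $-\frac12|\hat f(h)|^2$, because $\frac t{1-t}=\frac1{1-t}-1\ge-\frac12$ for $-1<t<1$.

**Step 26: the terms at $h=q_k$.** Since $1-\cos(2\pi t)\le2\pi^2t^2$,
$$1-\varphi(q_k\alpha)=\mathbb E\big(1-\cos(2\pi X\|q_k\alpha\|)\big)\le2\pi^2\|q_k\alpha\|^2\,\mathbb EX^2\le\frac{2\pi^2\,\mathbb EX^2}{q_k^2}\to0 .$$
So $\varphi(q_k\alpha)\ge\frac12$ for large $k$, and the term at $h=q_k$ is then at least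
$$\frac1{4\pi^2q_k^2}\cdot\frac12\cdot\frac{q_k^2}{2\pi^2\,\mathbb EX^2}=\frac1{16\pi^4\,\mathbb EX^2}>0 .$$
Infinitely many terms exceed a fixed positive constant, and the negative parts are summable. So the sum is $+\infty$, and the series $C(\alpha,f)$ diverges to $+\infty$. $\blacksquare$
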